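\title{Hochschild and Gerstenhaber--Schack cohomological dimensions of Hopf algebras}

\begin{abstract}
The Hochschild cohomological dimension $\operatorname{cd}(A)$ of a Hopf algebra $A$ is at most its Gerstenhaber--Schack cohomological dimension $\operatorname{cd}_{\mathrm{GS}}(A)$, and one may ask whether the two agree in characteristic zero, at least when $A$ is cosemisimple. We show that the answer is negative in both cases. For $A=k[x]$ with $x$ primitive the dimensions are $1$ and $2$. For cosemisimple $A$ we prove that $\operatorname{cd}_{\mathrm{GS}}(A)$ is either $\operatorname{cd}(A)$ or $\infty$, and for every $n\ge 3$ we construct, over any field of characteristic zero, a cosemisimple Hopf algebra with $\operatorname{cd}(A)=n$ and $\operatorname{cd}_{\mathrm{GS}}(A)=\infty$. The basic example is reconstructed from a two-colored Temperley--Lieb category with loop values $1$ and $0$, and its Yetter--Drinfeld modules are studied through diagrams in an annulus.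
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be a field and $A$ a Hopf algebra over $k$. The \emph{Hochschild cohomological dimension} of $A$ is
\[
\operatorname{cd}(A)=\sup\{n\ge 0 : H^n(A,M)\neq 0 \text{ for some $A$-bimodule } M\}\in\mathbb N\cup\{\infty\},
\]
where $H^*(A,M)$ is the Hochschild cohomology of the algebra $A$. It does not see the comultiplication. A cohomology that does see it takes coefficients in a \emph{Hopf bimodule}, an object of ${}^A_A\mathcal M^A_A$: an $A$-bimodule and $A$-bicomodule $M$ whose two coactions are bimodule maps, for the diagonal bimodule structures on $A\otimes M$ and $M\otimes A$. The Gerstenhaber--Schack cohomology $H^*_{\mathrm{GS}}(A,M)$ is the cohomology of a bicomplex whose columns are modeled on the Hochschild complex of the algebra $A$ and whose rows are modeled on the Cartier complex of the coalgebra $A$, and the \emph{Gerstenhaber--Schack cohomological dimension} is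
\[
\operatorname{cd}_{\mathrm{GS}}(A)=\sup\{n\ge 0 : H^n_{\mathrm{GS}}(A,M)\neq 0 \text{ for some Hopf bimodule } M\}.
\]
It is known that there is a functor $\mathcal G:{}_A\mathcal M_A\to{}^A_A\mathcal M^A_A$ with $H^*(A,M)\simeq H^*_{\mathrm{GS}}(A,\mathcal G(M))$ for every bimodule $M$. In particular $\operatorname{cd}(A)\le\operatorname{cd}_{\mathrm{GS}}(A)$.

\medskip
\noindent\textbf{Question} (\cite{Bichon}). Is $\operatorname{cd}(A)=\operatorname{cd}_{\mathrm{GS}}(A)$ for every Hopf algebra $A$ over a field of characteristic zero? Is it so at least when $A$ is cosemisimple?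
\medskip

Both numbers measure how far the trivial object $k$ is from being projective: $\operatorname{cd}(A)$ among $A$-modules, and $\operatorname{cd}_{\mathrm{GS}}(A)$ among Yetter--Drinfeld modules, which are modules with a compatible comodule structure (Section~\ref{sec:YD}). For a group algebra the comodule structure is a grading by the group, the trivial object lives in degree $1$, and the two dimensions agree (Example~\ref{ex:group}). In general the comodules have extensions of their own, which may add to the dimension. When $A$ is cosemisimple they have none, and equality is the natural guess. The guess is correct up to one alternative, and the alternative occurs.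

\begin{theorem}\label{thm:poly}
If $\operatorname{char}k=0$ and $A=k[x]$ with $x$ primitive, then $\operatorname{cd}(A)=1$ and $\operatorname{cd}_{\mathrm{GS}}(A)=2$.
\end{theorem}

\begin{theorem}\label{thm:dichotomy}
If $A$ is a cosemisimple Hopf algebra over any field, then $\operatorname{cd}_{\mathrm{GS}}(A)\in\{\operatorname{cd}(A),\infty\}$. Thus $\operatorname{cd}(A)=\operatorname{cd}_{\mathrm{GS}}(A)$ whenever $\operatorname{cd}_{\mathrm{GS}}(A)<\infty$.
\end{theorem}

\begin{theorem}\label{thm:counter}
Over every field of characteristic $0$ there is a cosemisimple Hopf algebra $A$ with $\operatorname{cd}(A)=3$ and $\operatorname{cd}_{\mathrm{GS}}(A)=\infty$. More generally, for every $n\ge3$ there is a cosemisimple Hopf algebra with $\operatorname{cd}=n$ and $\operatorname{cd}_{\mathrm{GS}}=\infty$.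
\end{theorem}

So both parts of the question have a negative answer, and for cosemisimple $A$ the only possible failure is $\operatorname{cd}(A)<\infty=\operatorname{cd}_{\mathrm{GS}}(A)$.

Theorem~\ref{thm:dichotomy} rests on one observation (Proposition~\ref{prop:lift}): if $A$ is cosemisimple and $\operatorname{cd}_{\mathrm{GS}}(A)$ is finite, then a Yetter--Drinfeld module that is projective as an $A$-module is projective as a Yetter--Drinfeld module. The same observation tells us what a counterexample needs: finite $\operatorname{cd}(A)$, and a single Yetter--Drinfeld module $Q$ that is projective over $A$ only.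

The module $Q$ arises as follows. Our Hopf algebra $A$ coacts on the matrix algebra $B=M_3(k)$, and the construction involves a diagonal matrix $G=\operatorname{diag}(g_1,g_2,g_3)$. The free Yetter--Drinfeld module $B\otimes A$ has an endomorphism $N$ such that
\[
NP_rN=g_r^{-1}N\qquad(r=1,2,3),
\]
where $P_r$ is the projection onto the $r$-th column of $B$. The $P_r$ are $A$-linear, but only their sum, the identity, respects the coaction. Hence $g_1NP_1$ is an $A$-linear idempotent, so that $Q=\operatorname{Im}N$ is $A$-projective, while in the Yetter--Drinfeld category one only has $N^2=(\operatorname{tr}G^{-1})N$. We arrange that $\operatorname{tr}G^{-1}=0$. To prove that $Q$ is then not projective, and that $\operatorname{cd}(A)$ is finite, we must know all maps between free Yetter--Drinfeld modules. This is why $A$ is built from planar diagrams (Sections~\ref{sec:TL} and~\ref{sec:A}): these maps become diagrams in an annulus (Section~\ref{sec:annulus}), with explicit bases (Section~\ref{sec:bases}).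

\section{Yetter--Drinfeld modules}\label{sec:YD}

We write $\Delta(a)=a_1\otimes a_2$ for the comultiplication, $\varepsilon$ for the counit, $S$ for the antipode, and $\rho(y)=y_0\otimes y_1$ for a right coaction. Modules and comodules are right ones, and $\operatorname{Hom}^A$ denotes colinear maps. A \emph{Yetter--Drinfeld module} is a module and comodule $Y$ with
\begin{equation}\label{eq:YD}
\rho(ya)=y_0a_2\otimes S(a_1)y_1a_3\qquad(y\in Y,\ a\in A).
\end{equation}
With linear and colinear maps as morphisms these form an abelian category $\mathcal{YD}=\mathcal{YD}(A)$. It is monoidal, for the action $(y\otimes z)a=ya_1\otimes za_2$ and the coaction $y\otimes z\mapsto y_0\otimes z_0\otimes y_1z_1$; the unit is $k$, with action $\varepsilon$ and coaction $1\mapsto1\otimes1$. We use three published facts.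
\begin{itemize}
\item[(F1)] Hopf bimodules form a category equivalent to $\mathcal{YD}$, with $A$ corresponding to $k$ \cite{Schauenburg}, and $H^*_{\mathrm{GS}}(A,M)\simeq\operatorname{Ext}^*_{{}^A_A\mathcal M^A_A}(A,M)$ \cite{Taillefer}. Hence
\[
\operatorname{cd}_{\mathrm{GS}}(A)=\sup\{n:\operatorname{Ext}^n_{\mathcal{YD}}(k,Y)\ne0\text{ for some }Y\in\mathcal{YD}\}.
\]
\item[(F2)] $\operatorname{cd}(A)=\operatorname{pd}_A(k)$, the projective dimension of the trivial module (classical).
\item[(F3)] A cosemisimple Hopf algebra has bijective antipode (Larson).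
\end{itemize}
Recall that $A$ is \emph{cosemisimple} if it is a direct sum of simple coalgebras; equivalently, every comodule is a direct sum of simple comodules, so that $\operatorname{Hom}^A(V,-)$ is exact for every comodule $V$.

\begin{example}\label{ex:group}
Let $A=k\Gamma$ be a group algebra. A comodule is a graded space $Y=\bigoplus_{g\in\Gamma}Y_g$, with $\rho(y)=y\otimes g$ on $Y_g$, and \eqref{eq:YD} says $Y_g\,a\subset Y_{a^{-1}ga}$ for $a\in\Gamma$. The decomposition $Y=Y_1\oplus\bigoplus_{g\ne1}Y_g$ splits $\mathcal{YD}$ as a product of two categories, the first of which is the category of $k\Gamma$-modules and contains $k$. So $\operatorname{Ext}^*_{\mathcal{YD}}(k,Y)=\operatorname{Ext}^*_{k\Gamma}(k,Y_1)$, and $\operatorname{cd}_{\mathrm{GS}}(k\Gamma)=\operatorname{cd}(k\Gamma)$.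
\end{example}

For a comodule $V$, the \emph{free Yetter--Drinfeld module} $L(V)$ is $V\otimes A$ with action by right multiplication and coaction
\[
\rho(v\otimes a)=v_0\otimes a_2\otimes S(a_1)v_1a_3 ,
\]
which is the only coaction compatible with \eqref{eq:YD} and with $\rho(v\otimes1)=v_0\otimes1\otimes v_1$.

\begin{lemma}\label{lem:free}
$L(V)$ is a Yetter--Drinfeld module, and $\operatorname{Hom}^A(V,Y)\simeq\operatorname{Hom}_{\mathcal{YD}}(L(V),Y)$ through $f\mapsto(v\otimes a\mapsto f(v)a)$. If $A$ is cosemisimple, then $\mathcal{YD}$ has enough projectives, its projectives are the direct summands of the modules $L(V)$, they are projective as $A$-modules, and $\operatorname{cd}_{\mathrm{GS}}(A)=\operatorname{pd}_{\mathcal{YD}}(k)$.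
\end{lemma}

\begin{proof}
Since $\Delta S(a)=S(a_2)\otimes S(a_1)$, both $(\rho\otimes1)\rho$ and $(1\otimes\Delta)\rho$ send $v\otimes a$ to $v_0\otimes a_3\otimes S(a_2)v_1a_4\otimes S(a_1)v_2a_5$. Condition \eqref{eq:YD} holds because $\rho(v\otimes ab)=v_0\otimes a_2b_2\otimes S(b_1)S(a_1)v_1a_3b_3$. If $f:V\to Y$ is colinear, then $\rho(f(v)a)=f(v_0)a_2\otimes S(a_1)v_1a_3$ by \eqref{eq:YD}, so the linear extension of $f$ is colinear; the inverse bijection restricts a map to $V\otimes1$. If $A$ is cosemisimple, $\operatorname{Hom}_{\mathcal{YD}}(L(V),-)=\operatorname{Hom}^A(V,-)$ is exact, so $L(V)$ is projective. Every $Y$ is a quotient of $L(Y)$ through $y\otimes a\mapsto ya$, and $L(Y)$ is a free $A$-module. The last claim is (F1) in a category with enough projectives.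
\end{proof}

\section{The polynomial Hopf algebra}\label{sec:poly}

For $A=k[x]$ a module is a space with one operator. We show that a comodule is also a space with one operator, so that $\mathcal{YD}$ is a category of modules over a polynomial ring in two variables.

\begin{proof}[Proof of Theorem~\ref{thm:poly}]
The resolution $0\to A\xrightarrow{x}A\to k\to0$ gives $\operatorname{pd}_A(k)\le1$, and $k$ is a nonzero torsion module, hence not projective. So $\operatorname{cd}(A)=1$ by (F2).

Write a coaction on $V$ as $\rho(v)=\sum_iD_iv\otimes x^i$, a finite sum for each $v$. The counit axiom is $D_0=1$. Since $\Delta(x^n)=\sum_{i+j=n}\binom{n}{i}x^i\otimes x^j$, coassociativity is $D_iD_j=\binom{i+j}{i}D_{i+j}$. In characteristic $0$ these relations are equivalent to $D_i=y^i/i!$ with $y=D_1$, and finiteness of the sum says that $y$ is locally nilpotent. As $A$ is commutative and cocommutative, \eqref{eq:YD} reads $\rho(va)=v_0a\otimes v_1$, that is, $y$ commutes with $x$. Thus $\mathcal{YD}$ is the category $\mathcal N$ of modules over $R=k[x,y]$ on which $y$ is locally nilpotent, and the unit object is $k=R/(x,y)$.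

It remains to compare $\operatorname{Ext}_{\mathcal N}$ with $\operatorname{Ext}_R$. Let $I$ be an injective $R$-module and $I_y$ its submodule of elements killed by a power of $y$. Then $I_y$ is $R$-injective. Indeed, let $\mathfrak a$ be an ideal and $f:\mathfrak a\to I_y$ a map. As $\mathfrak a$ is finitely generated, $f(y^s\mathfrak a)=0$ for some $s$, and by the Artin--Rees lemma $\mathfrak a\cap y^tR\subset y^s\mathfrak a$ for some $t$. So $f$ factors through the submodule $\mathfrak a/(\mathfrak a\cap y^tR)$ of $R/y^tR$ and extends to a map $R/y^tR\to I$, whose image is killed by $y^t$ and lies in $I_y$. Baer's criterion applies.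

An object of $\mathcal N$ embeds in some injective $R$-module $I$, hence in $I_y$, which belongs to $\mathcal N$ and is injective in both categories. Since $\mathcal N$ is full and closed under quotients, every object of $\mathcal N$ has a resolution by such modules, and $\operatorname{Ext}^*_{\mathcal N}=\operatorname{Ext}^*_R$ on $\mathcal N$. Now $\operatorname{gl.dim}R=2$, and the Koszul resolution gives $\operatorname{Ext}^2_R(k,k)=k$. By (F1), $\operatorname{cd}_{\mathrm{GS}}(A)=2$.
\end{proof}

\section{Cosemisimple Hopf algebras: equality or infinity}\label{sec:dichotomy}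

In this section $A$ is cosemisimple and $k$ is arbitrary. A projective resolution of $k$ in $\mathcal{YD}$ is also a projective resolution of the $A$-module $k$, and its syzygy in degree $\operatorname{cd}(A)$ is $A$-projective. The difficulty is to pass from projectivity over $A$ back to projectivity in $\mathcal{YD}$. We first record how free modules behave under tensor products.

\begin{lemma}\label{lem:tensor}
Let $Y\in\mathcal{YD}$ and let $V$ be a comodule.
\begin{itemize}
\item[(a)] $Y\otimes L(V)\simeq L(Y\otimes V)$ and $L(V)\otimes Y\simeq L(V\otimes Y)$ in $\mathcal{YD}$.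
\item[(b)] $\operatorname{pd}_{\mathcal{YD}}(Y)\le\operatorname{pd}_{\mathcal{YD}}(k)$.
\item[(c)] If $M$ is a projective $A$-module and $Z$ is any $A$-module, then $M\otimes Z$ is projective.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:free}, the colinear map $y\otimes v\mapsto y\otimes(v\otimes1)$ induces the morphism $L(Y\otimes V)\to Y\otimes L(V)$, $y\otimes v\otimes a\mapsto ya_1\otimes v\otimes a_2$. Its inverse is $y\otimes v\otimes a\mapsto yS(a_1)\otimes v\otimes a_2$, because $a_1S(a_2)=\varepsilon(a)=S(a_1)a_2$. The colinear map $v\otimes y\mapsto(v\otimes1)\otimes y$ induces $v\otimes y\otimes a\mapsto v\otimes a_1\otimes ya_2$. Its inverse is $v\otimes a\otimes y\mapsto v\otimes yS^{-1}(a_2)\otimes a_1$, because $a_2S^{-1}(a_1)=\varepsilon(a)=S^{-1}(a_2)a_1$; here (F3) is used.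

(b) The functor $Y\otimes-$ is exact and preserves projectives by the first isomorphism. It turns a projective resolution of $k$ into one of $Y$, of the same length.

(c) The formulas for the second isomorphism involve only the action, and show that $(V\otimes A)\otimes Z$ is a free module for every vector space $V$.
\end{proof}

Next we need a construction that erases the coaction of $Y$ and remembers only the module. For an $A$-module $M$ let $R(M)=M\otimes A$, with coaction $1\otimes\Delta$ and action
\[
(m\otimes x)a=ma_2\otimes S(a_1)xa_3 .
\]
This is a Yetter--Drinfeld module: for $y=m\otimes x$ both sides of \eqref{eq:YD} equal $ma_3\otimes S(a_2)x_1a_4\otimes S(a_1)x_2a_5$. The functor $R$ is additive and commutes with direct sums. Put $E=R(k)$; this is $A$ with coaction $\Delta$ and action $x\cdot a=S(a_1)xa_2$.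

\begin{lemma}\label{lem:erase}
For $Y\in\mathcal{YD}$ we have $Y\otimes E\simeq R(Y)$. If $Y$ is projective as an $A$-module, then $Y\otimes E$ is projective in $\mathcal{YD}$.
\end{lemma}

\begin{proof}
The map $\theta:Y\otimes E\to R(Y)$, $y\otimes x\mapsto y_0\otimes y_1x$, has inverse $y\otimes x\mapsto y_0\otimes S(y_1)x$. It is colinear, since $\rho\theta$ and $(\theta\otimes1)\rho$ both send $y\otimes x$ to $y_0\otimes y_1x_1\otimes y_2x_2$. It is linear, since by \eqref{eq:YD}
\[
\theta\big(ya_1\otimes S(a_2)xa_3\big)=y_0a_2\otimes S(a_1)y_1a_3S(a_4)xa_5=y_0a_2\otimes S(a_1)y_1xa_3=(y_0\otimes y_1x)a .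
\]
The module underlying $L(k)$ is $A$, so $R(A)\simeq L(k)\otimes E\simeq L(E)$ by Lemma~\ref{lem:tensor}(a), and this is projective. Hence $R$ sends direct summands of free modules to projectives, and $R(Y)$ depends only on the module $Y$.
\end{proof}

\begin{proposition}\label{prop:lift}
If $\operatorname{cd}_{\mathrm{GS}}(A)=m<\infty$, then every $Y\in\mathcal{YD}$ that is projective as an $A$-module is projective in $\mathcal{YD}$.
\end{proposition}

\begin{proof}
The idea is to present $Y$ as an $m$-th syzygy. The map $k\to E$, $1\mapsto1$, is a morphism in $\mathcal{YD}$, as $\Delta(1)=1\otimes1$ and $1\cdot a=\varepsilon(a)1$. Put $Y_0=Y$ and $Y_{i+1}=Y_i\otimes(E/k)$, so that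
\[
0\to Y_i\to Y_i\otimes E\to Y_{i+1}\to0
\]
is exact in $\mathcal{YD}$. All $Y_i$ are $A$-projective by Lemma~\ref{lem:tensor}(c), so all $Y_i\otimes E$ are projective in $\mathcal{YD}$ by Lemma~\ref{lem:erase}. The long exact sequences give $\operatorname{Ext}^j(Y_i,Z)\simeq\operatorname{Ext}^{j+1}(Y_{i+1},Z)$ for $j\ge1$, whence $\operatorname{Ext}^1_{\mathcal{YD}}(Y,Z)\simeq\operatorname{Ext}^{m+1}_{\mathcal{YD}}(Y_m,Z)$. This vanishes for all $Z$, because $\operatorname{pd}_{\mathcal{YD}}(Y_m)\le m$ by Lemma~\ref{lem:tensor}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]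
Suppose $m=\operatorname{cd}_{\mathrm{GS}}(A)<\infty$, so that $n=\operatorname{cd}(A)\le m$. Resolve $k$ in $\mathcal{YD}$ by modules $L(V_i)$. They are free over $A$ and $\operatorname{pd}_A(k)=n$, so the $n$-th syzygy is $A$-projective. By Proposition~\ref{prop:lift} it is projective in $\mathcal{YD}$, and $m\le n$.
\end{proof}

Cosemisimplicity was used to make the $L(V)$ projective and to invert $S$. Theorem~\ref{thm:poly} shows that the conclusion fails without it. Finiteness of $m$ was used once, in the last line of the proof of Proposition~\ref{prop:lift}; the rest of the paper shows that it cannot be dropped.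

\section{A semisimple two-colored Temperley--Lieb category}\label{sec:TL}

From now on $\operatorname{char}k=0$. We shall obtain $A$ from its category of comodules, which must be semisimple and must contain a loop of value $0$. With a single loop value these wishes conflict: if $u$ is the diagram made of a cap and a cup on two points, then $u^2=0$ and the endomorphism algebra of two points is $k[u]/(u^2)$. With two colors there are two loop values, and one of them may vanish. Put
\[
\lambda_+=1,\qquad\lambda_-=0 .
\]
We keep the letters, so that the places where the values matter are visible.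

\subsection*{The categories $\mathcal T$ and $\mathcal D$}
A \emph{planar diagram} from $[n]$ to $[n']$ is a compact $1$-manifold properly embedded in a rectangle, whose boundary consists of $n$ fixed points on the bottom edge and $n'$ fixed points on the top edge, up to isotopy fixing the boundary. Its components are through strands, bottom arcs, top arcs and loops. The complementary regions are colored alternately $+$ and $-$, the region along the left edge being $+$. The category $\mathcal T$ has objects $[n]$, $n\ge0$, and $\operatorname{Hom}_{\mathcal T}([n],[n'])$ is the span of the diagrams modulo the relation that an innermost loop may be deleted at the cost of a factor $\lambda_\sigma$, where $\sigma$ is the color on its exterior side. The composite $gf$ is $g$ stacked on top of $f$; an innermost loop stays innermost and keeps its color, so composition is well defined. The loopless diagrams form a basis: they span, and the map that deletes all loops of a diagram and multiplies by their factors, all colors being read before deletion, respects the relation and fixes the loopless diagrams. Adding a vertical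 strand on the right does not change colors and is a functor $x\mapsto x\otimes|$.

Let $\mathcal D$ be the full subcategory on the objects $B^m=[2m]$, and $B=B^1$. In a diagram between such objects the region along the right edge is also $+$, so juxtaposition makes $\mathcal D$ a strict monoidal category with $B^m=B^{\otimes m}$ and unit $\mathbf 1=B^0$. It is rigid: $B^m$ is its own left and right dual through the $2m$ nested bottom arcs $\mathrm{ev}_m:B^m\otimes B^m\to\mathbf1$ and the $2m$ nested top arcs, the zigzag identities being isotopies. For $h:B^n\to B^{n'}$ let $h^\vee:B^{n'}\to B^n$ be $h$ rotated by $\pi$, which preserves colors. Sliding $h$ along the nested arcs, and reading off the nesting, we get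
\begin{equation}\label{eq:ev}
\mathrm{ev}_{n'}(1\otimes h)=\mathrm{ev}_n(h^\vee\otimes1),\qquad \mathrm{ev}_{n+n'}=\mathrm{ev}_n(1\otimes\mathrm{ev}_{n'}\otimes1).
\end{equation}

\subsection*{The idempotents $p_n$}
Let $\mathrm{cap}_i$ join the bottom points $i,i+1$ and $\mathrm{cup}_i$ join the top points $i,i+1$, all other components being through strands, and let $u_i=\mathrm{cup}_i\mathrm{cap}_i$. For $x\in\operatorname{End}([n])$ let $\operatorname{tr}(x)=\mathrm{cap}_n(x\otimes|)\mathrm{cup}_n\in\operatorname{End}([n-1])$; this closes the last strand on the right. Let $\ell_n=\lambda_+$ for $n$ even and $\ell_n=\lambda_-$ for $n$ odd. For $y,y'\in\operatorname{End}([n])$ and $x\in\operatorname{End}([n+1])$,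
\begin{equation}\label{eq:tr}
\operatorname{tr}\big((y\otimes|)x(y'\otimes|)\big)=y\operatorname{tr}(x)y',\qquad\operatorname{tr}(u_n)=1_{[n]},\qquad\operatorname{tr}(1_{[n+1]})=\ell_n1_{[n]} .
\end{equation}
The first two identities are isotopies; in the third the loop has as exterior the region to the right of $n$ strands. Define $t_1=\ell_0$ and $t_{n+1}=\ell_n-t_n^{-1}$. Then
\[
t_{2j-1}=j,\qquad t_{2j}=-1/j\qquad(j\ge1),
\]
since $t_1=1$, $t_{2j}=0-1/j$ and $t_{2j+1}=1+j$. No $t_n$ vanishes; this is where characteristic $0$ is needed. Put $p_0=1_{[0]}$, $p_1=1_{[1]}$ and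
\[
p_{n+1}=p-t_n^{-1}\,p\,u_n\,p,\qquad p=p_n\otimes|\qquad(n\ge1).
\]
For instance $p_2=1-u_1$ with $u_1^2=u_1$. On three points $u_2^2=0$ and $u_2u_1u_2=u_2$, so $p=1-u_1$ satisfies $u_2pu_2=-u_2$, and $p_3=p+pu_2p$ is killed by $u_2$: the vanishing of $\lambda_-$ does no harm.

\begin{lemma}\label{lem:JW}
For $n\ge1$: $p_n^2=p_n$; $\mathrm{cap}_ip_n=0=p_n\mathrm{cup}_i$ for $i<n$; $p_n(p_{n-1}\otimes|)=p_n=(p_{n-1}\otimes|)p_n$; $\operatorname{tr}(p_n)=t_np_{n-1}$; and the identity diagram has coefficient $1$ in $p_n$.
\end{lemma}

\begin{proof}
For $n=1$ only $\operatorname{tr}(p_1)=\ell_0=t_1$ needs checking, and it is \eqref{eq:tr}. Assume the statement for $n$ and let $p=p_n\otimes|$. Then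
\begin{equation}\label{eq:absorb}
\mathrm{cap}_n\,p\,\mathrm{cup}_n=t_np_{n-1},\qquad p_{n-1}\mathrm{cap}_n\,p=\mathrm{cap}_n(p_{n-1}\otimes|\otimes|)\,p=\mathrm{cap}_n\,p .
\end{equation}
Therefore $(pu_np)^2=p\,\mathrm{cup}_n\,t_np_{n-1}\,\mathrm{cap}_n\,p=t_n\,pu_np$, so $e=t_n^{-1}pu_np$ is an idempotent with $pe=e=ep$, and $p_{n+1}=p-e$ is an idempotent with $pp_{n+1}=p_{n+1}=p_{n+1}p$. For $i<n$ we have $\mathrm{cap}_ip=(\mathrm{cap}_ip_n)\otimes|=0$, so $\mathrm{cap}_ip_{n+1}=0$. For $i=n$, \eqref{eq:absorb} gives $\mathrm{cap}_np_{n+1}=\mathrm{cap}_np-p_{n-1}\mathrm{cap}_np=0$. Reflection in a horizontal line preserves colors, fixes every $p_n$ and exchanges caps and cups, which gives the statement for cups. By \eqref{eq:tr}, $\operatorname{tr}(p)=\ell_np_n$ and $\operatorname{tr}(pu_np)=p_n$, so $\operatorname{tr}(p_{n+1})=(\ell_n-t_n^{-1})p_n$. Finally $pu_np$ factors through $[n-1]$, so it involves only diagrams with at most $n-1$ through strands.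
\end{proof}

Recall that the \emph{additive Karoubi envelope} of a $k$-linear category is obtained by adjoining finite direct sums and then images of idempotents: its objects are pairs $(X,q)$ with $q^2=q$, and $\operatorname{Hom}((X,q),(X',q'))=q'\operatorname{Hom}(X,X')q$. Monoidal structures and duals extend to it. Let $\mathcal C$ be the additive Karoubi envelope of $\mathcal D$, and put $X_n=([n],p_n)$.

\begin{proposition}\label{prop:semisimple}
$\mathcal C$ is a rigid monoidal category with unit $X_0$. Every object is a finite direct sum of objects $X_{2j}$, each $X_{2j}$ is a nonzero direct summand of $B^j$, and $\operatorname{Hom}(X_{2i},X_{2j})=\delta_{ij}\,k\,p_{2i}$. Thus $\mathcal C$ is abelian and semisimple, with simple objects $X_{2j}$, $j\ge0$.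
\end{proposition}

\begin{proof}
Work in the envelope of $\mathcal T$. For $n\ge1$ write $p=p_n\otimes|=p_{n+1}+e$ as above, a sum of orthogonal idempotents. Put $\kappa=p\,\mathrm{cup}_n\,p_{n-1}$ and $\kappa'=t_n^{-1}p_{n-1}\mathrm{cap}_n\,p$. By \eqref{eq:absorb}, $\kappa'\kappa=p_{n-1}$ and $\kappa\kappa'=t_n^{-1}p\,\mathrm{cup}_n\,p_{n-1}\mathrm{cap}_n\,p=e$. So $X_n\otimes|\simeq X_{n+1}\oplus X_{n-1}$ for $n\ge1$, and $X_0\otimes|=X_1$. By induction $[n]$ is a finite direct sum of objects $X_j$ with $j\equiv n\bmod2$.

A loopless diagram $d:[i]\to[j]$ other than an identity has a bottom or a top arc. An innermost such arc joins adjacent points, so $d=d'\mathrm{cap}_l$ or $d=\mathrm{cup}_ld'$, and $p_jdp_i=0$ by Lemma~\ref{lem:JW}. Hence $\operatorname{Hom}(X_i,X_j)=0$ for $i\neq j$ and $\operatorname{End}(X_i)=kp_i$, with $p_i\ne0$. The endomorphism algebra of a finite sum of $X_{2j}$'s is a product of matrix algebras over $k$, whose idempotents are conjugate to diagonal ones; so every object of $\mathcal C$ is again such a sum.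
\end{proof}

\section{The Hopf algebra $A$ and the module $Q$}\label{sec:A}

\subsection*{The fiber functor}
To reconstruct a Hopf algebra we need a monoidal functor from $\mathcal C$ to vector spaces. It will send the two kinds of loops to $\operatorname{tr}G$ and $\operatorname{tr}G^{-1}$ for an invertible matrix $G$. A matrix with $\operatorname{tr}G=1$ and $\operatorname{tr}G^{-1}=0$ has size at least $3$, as $\operatorname{tr}G^{-1}=\operatorname{tr}G/\det G$ in size $2$. Let $V=k^3$, with basis $(e_i)$ and dual basis $(e^i)$, and
\[
G=\operatorname{diag}(g_1,g_2,g_3)=\operatorname{diag}\big(\tfrac23,\tfrac23,-\tfrac13\big),\qquad\operatorname{tr}G=1=\lambda_+,\quad\operatorname{tr}G^{-1}=\tfrac32+\tfrac32-3=0=\lambda_- .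
\]
Let $F([n])=V\otimes V^*\otimes V\otimes\cdots$ with $n$ factors. Take a smooth diagram with vertical ends whose height function has only nondegenerate critical points, and orient each component with the $+$ region on its left; thus it points up at odd boundary points and down at even ones. For a component let $M_c$, $M_a$, $m_c$, $m_a$ be the numbers of maxima and minima at which it turns clockwise or counterclockwise. The matrix entry of $F$ between two basis tensors is the sum, over all labelings of the components by $\{1,2,3\}$ that agree with the indices of the basis vectors at the ends, of the product of the weights $g_i^{M_c-m_a}$, one for each component, $i$ being its label. On elementary diagrams this gives the following maps on the factors $i,i+1$: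
\begin{equation}\label{eq:F}
\begin{array}{lll}
& i\text{ odd} & i\text{ even}\\[2pt]
F(\mathrm{cap}_i): & v\otimes f\mapsto f(Gv) & f\otimes v\mapsto f(v)\\[2pt]
F(\mathrm{cup}_i): & 1\mapsto\sum_je_j\otimes e^j & 1\mapsto\sum_je^j\otimes G^{-1}e_j .
\end{array}
\end{equation}

\begin{lemma}\label{lem:F}
$F$ is a well-defined functor on $\mathcal T$. It induces a $k$-linear, exact, faithful monoidal functor from $\mathcal C$ to finite-dimensional vector spaces.
\end{lemma}

\begin{proof}
$F$ is multiplicative under stacking: the sum over the basis tensors in the middle forces labels to agree along joined components, and the exponent $M_c-m_a$ is additive. For isotopy invariance, note that the tangent of a component is vertical at the ends and crosses the horizontal direction exactly at the critical points, so the total clockwise turning is $\pi\theta$ with $\theta=M_c-M_a+m_c-m_a$. This integer is invariant under isotopies fixed near the boundary. The number of maxima minus the number of minima, $\mu=M_c+M_a-m_c-m_a$, equals $0,1,-1,0$ for through strands, bottom arcs, top arcs and loops. Since $M_c-m_a=\frac12(\theta+\mu)$,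 the weights are invariant. A loop with exterior $+$ has its exterior on its left, so it is clockwise, $\theta=2$, and it contributes $\sum g_i=\lambda_+$. A loop with exterior $-$ has $\theta=-2$ and contributes $\sum g_i^{-1}=\lambda_-$. So $F$ descends to $\mathcal T$; on $\mathcal D$ it sends juxtaposition to tensor product, and it extends to $\mathcal C$.

It is exact because exact sequences in $\mathcal C$ split. For faithfulness it suffices that $F(X)\ne0$ for $X\ne0$. The coevaluation $\mathbf1\to X\otimes X^*$ is nonzero by the zigzag identity, hence a split monomorphism since $\mathbf1$ is simple. So $k$ is a direct summand of $F(X)\otimes F(X^*)$.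
\end{proof}

\subsection*{Reconstruction}
Let $A=\int^{X\in\mathcal C}F(X)^*\otimes F(X)$ be the coend: the quotient of $\bigoplus_XF(X)^*\otimes F(X)$, with classes written $[f,x]$, by the relations $[f\circ F(h),x]=[f,F(h)x]$ for $h:X\to Y$, $x\in F(X)$, $f\in F(Y)^*$. For a basis $(x_i)$ of $F(X)$ with dual basis $(x^i)$ put
\[
\Delta[f,x]=\sum_i[f,x_i]\otimes[x^i,x],\quad\varepsilon[f,x]=f(x),\quad[f,x][f',x']=[f\otimes f',x\otimes x'],
\]
and $\rho(x)=\sum_ix_i\otimes[x^i,x]$, so that $[f,x]=f(x_0)x_1$. Tannaka reconstruction (Ulbrich; Joyal--Street) says that, $\mathcal C$ being abelian and rigid and $F$ being as in Lemma~\ref{lem:F}, $A$ is a Hopf algebra and $X\mapsto(F(X),\rho)$ is a monoidal equivalence from $\mathcal C$ to the finite-dimensional $A$-comodules. From now on we write $X$ for the comodule $F(X)$ and $h$ for $F(h)$; thus $\operatorname{Hom}^A(B^m,B^l)=\operatorname{Hom}_{\mathcal D}(B^m,B^l)$. The coend can be computed on smaller categories.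

\begin{lemma}\label{lem:coend}
Let $\mathcal C'\subset\mathcal C$ be a full subcategory such that every $X\in\mathcal C$ admits finitely many maps $i_r:X\to X_r'$, $q_r:X'_r\to X$ with $X'_r\in\mathcal C'$ and $\sum_rq_ri_r=1$. Then the canonical map from the coend $A'$ over $\mathcal C'$ to $A$ is bijective.
\end{lemma}

\begin{proof}
Choose such data for each $X$, the identity maps if $X\in\mathcal C'$, and send $f\otimes x$ to $\sum_r[fq_r,i_rx]'\in A'$. Let $h:X\to Y$, with data $(i'_s,q'_s)$ for $Y$. The maps $i'_shq_r$ belong to $\mathcal C'$, so
\[
\sum_r[fhq_r,i_rx]'=\sum_{r,s}[fq'_s(i'_shq_r),i_rx]'=\sum_{r,s}[fq'_s,i'_shq_ri_rx]'=\sum_s[fq'_s,i'_shx]' .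
\]
This defines a map $A\to A'$. It is a left inverse by the choice of data on $\mathcal C'$, and a right inverse since $\sum_r[fq_r,i_rx]=[f,\sum_rq_ri_rx]=[f,x]$ in $A$.
\end{proof}

Applied to the objects $X_{2j}$, among which the relations are trivial, the lemma gives $A=\bigoplus_jX_{2j}^*\otimes X_{2j}$, a direct sum of matrix coalgebras. So \emph{$A$ is cosemisimple}, and every simple comodule is a direct summand of some $B^m$. We shall use this in the following form.

\begin{lemma}\label{lem:test}
The functors $\operatorname{Hom}^A(B^m,-)$ are exact and commute with direct sums, and every comodule is the sum of the images of colinear maps from the $B^m$. Hence a colinear map is zero, or a sequence of colinear maps is exact, if and only if this holds after applying $\operatorname{Hom}^A(B^m,-)$ for all $m\ge0$.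
\end{lemma}

\begin{proof}
Exactness is cosemisimplicity, and $B^m$ is finite-dimensional. A comodule is a sum of simple ones, each a quotient of some $B^m$. This gives the criterion for zero maps; for exactness, apply it to the identity map of the homology.
\end{proof}

\subsection*{A presentation of the free modules}
Lemma~\ref{lem:coend} also applies to $\mathcal D$, and this describes $L(W)$ by means of the $B^n$ alone. For $x,y\in B^n$ put $c_n(y,x)=\mathrm{ev}_n(y\otimes x_0)x_1\in A$, and for a comodule $W$ let
\[
\pi_n:B^n\otimes W\otimes B^n\to L(W),\qquad y\otimes w\otimes x\mapsto w\otimes c_n(y,x).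
\]

\begin{lemma}\label{lem:present}
\begin{itemize}
\item[(a)] The maps $\pi_n$ are colinear, and $\varepsilon(c_n(y,x))=\mathrm{ev}_n(y\otimes x)$.
\item[(b)] The sequence of comodules
\[
\bigoplus_{h:B^n\to B^{n'}}B^{n'}\otimes W\otimes B^n\longrightarrow\bigoplus_nB^n\otimes W\otimes B^n\xrightarrow{(\pi_n)}L(W)\to0
\]
is exact, the first map being $h^\vee\otimes1\otimes1-1\otimes1\otimes h$ on the summand $h$.
\item[(c)] $c_{n'}(y',x')\,c_n(y,x)=c_{n+n'}(y\otimes y',x'\otimes x)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Colinearity of $\mathrm{ev}_n$ says $\mathrm{ev}_n(y_0\otimes x_0)y_1x_1=\mathrm{ev}_n(y\otimes x)1$, whence $\mathrm{ev}_n(y_0\otimes x)y_1=\mathrm{ev}_n(y_0\otimes x_0)y_1x_1S(x_2)=\mathrm{ev}_n(y\otimes x_0)S(x_1)$. Therefore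
\[
(\pi_n\otimes1)\rho(y\otimes w\otimes x)=w_0\otimes\mathrm{ev}_n(y_0\otimes x_0)x_1\otimes y_1w_1x_2=w_0\otimes\mathrm{ev}_n(y\otimes x_0)x_2\otimes S(x_1)w_1x_3,
\]
which is $w_0\otimes a_2\otimes S(a_1)w_1a_3$ for $a=c_n(y,x)$.

(b) By the zigzag identities $y\mapsto\mathrm{ev}_n(y\otimes-)$ is a bijection $B^n\to(B^n)^*$, under which $c_n(y,x)$ is the class $[f,x]$. By \eqref{eq:ev} the relation $[f'h,x]=[f',hx]$ becomes $c_n(h^\vee y',x)=c_{n'}(y',hx)$. So the sequence is the presentation of $A$ as a coend over $\mathcal D$, tensored with $W$.

(c) Both sides equal $\mathrm{ev}_{n'}(y'\otimes x'_0)\,\mathrm{ev}_n(y\otimes x_0)\,x'_1x_1$, by the second identity in \eqref{eq:ev}.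
\end{proof}

\subsection*{The comodule algebra $B$ and the endomorphism $N$}
The object $B$ is an algebra in $\mathcal C$, with product $\mathrm{cap}_2:B\otimes B\to B$ and unit $\mathrm{cup}_1$. By \eqref{eq:F}, $B=V\otimes V^*$ is then the algebra $M_3(k)$ with matrix units $e_{pq}=e_p\otimes e^q$, and $\phi=\mathrm{cap}_1:B\to\mathbf1$ is $\phi(T)=\operatorname{tr}(GT)$. Write $\rho(e_{pq})=\sum_{s,t}e_{st}\otimes u_{st,pq}$. The coefficient of $e_{it}$ in $\rho(e_{jq})\rho(e_{q'k})=\delta_{qq'}\rho(e_{jk})$ gives
\begin{equation}\label{eq:u}
\sum_pu_{ip,jq}\,u_{pt,q'k}=\delta_{qq'}\,u_{it,jk}.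
\end{equation}
Let $w:B\to B\otimes B\otimes B$ be the diagram joining the bottom points $1,2$ to the top points $1,6$, with top arcs $(2,3)$ and $(4,5)$ (Figure~\ref{fig:cut}, left). Let $N$ be the endomorphism of $L(B)$ in $\mathcal{YD}$ that extends the colinear map $\pi_1w:B\to L(B)$, and put
\[
Q=\operatorname{Im}N\subset L(B).
\]
By \eqref{eq:F}, $w(e_{pq})=\sum_{i,j}g_i^{-1}g_j^{-1}e_{pi}\otimes e_{ij}\otimes e_{jq}$. As $\mathrm{ev}_1=\mathrm{cap}_1\mathrm{cap}_2$, we have $\mathrm{ev}_1(e_{pi}\otimes e_{st})=\phi(e_{pi}e_{st})=\delta_{is}\delta_{pt}g_p$, so $c_1(e_{pi},e_{jq})=g_pu_{ip,jq}$ and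
\begin{equation}\label{eq:N}
N(e_{pq}\otimes c)=\sum_{i,j}\frac{g_p}{g_ig_j}\,e_{ij}\otimes u_{ip,jq}\,c\qquad(c\in A).
\end{equation}

\begin{proposition}\label{prop:Qproj}
Let $P_r$ be the $A$-linear endomorphism $e_{ij}\otimes c\mapsto\delta_{jr}e_{ij}\otimes c$ of $L(B)$. Then $NP_rN=g_r^{-1}N$ for $r=1,2,3$. Consequently $N^2=\lambda_-N$, and $Q$ is a finitely generated projective $A$-module.
\end{proposition}

\begin{proof}
By \eqref{eq:N}, applied twice, and \eqref{eq:u},
\[
NP_rN(e_{pq}\otimes c)=\sum_{k,l}\sum_i\frac{g_p}{g_ig_r}\,\frac{g_i}{g_kg_l}\,e_{kl}\otimes u_{ki,lr}u_{ip,rq}\,c=\frac1{g_r}\sum_{k,l}\frac{g_p}{g_kg_l}\,e_{kl}\otimes u_{kp,lq}\,c .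
\]
Summing over $r$ gives $N^2=(\operatorname{tr}G^{-1})N$. The map $q=g_1NP_1$ satisfies $qN=N$, so $q^2=q$ and $\operatorname{Im}q=\operatorname{Im}N$. Thus $Q$ is a direct summand of the module $L(B)\simeq A^9$.
\end{proof}

If $\lambda_-$ were invertible, $\lambda_-^{-1}N$ would be an idempotent in $\mathcal{YD}$ and $Q$ would be projective there. With $\lambda_-=0$ we must exclude every other splitting of $L(B)\to Q$, and for this we compute $\operatorname{End}_{\mathcal{YD}}(L(B))$.

\section{Free modules and annular diagrams}\label{sec:annulus}

Apply $\operatorname{Hom}^A(B^m,-)$ to Lemma~\ref{lem:present}(b) with $W=B^l$. By Lemma~\ref{lem:test},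
\[
\operatorname{Hom}^A(B^m,L(B^l))=\operatorname{Ann}(m,l):=\bigoplus_n\operatorname{Hom}_{\mathcal D}(B^m,B^n\otimes B^l\otimes B^n)\Big/\sim,
\]
where the class $[v]$ corresponds to $\pi_nv$ and the relations are
\begin{equation}\label{eq:slide}
(h^\vee\otimes1\otimes1)\xi\sim(1\otimes1\otimes h)\xi\qquad(h:B^n\to B^{n'},\ \ \xi:B^m\to B^{n'}\otimes B^l\otimes B^n).
\end{equation}
By Lemma~\ref{lem:free} an element $y\in\operatorname{Ann}(l,r)$ also defines a morphism $y_*:L(B^l)\to L(B^r)$ in $\mathcal{YD}$, and all morphisms arise in this way. If $y=[v']$ with $v':B^l\to B^{n'}\otimes B^r\otimes B^{n'}$, then $y_*(b\otimes c_n(y_1,x_1))=\pi_{n'}(v'b)\,c_n(y_1,x_1)=\pi_{n+n'}(y_1\otimes v'b\otimes x_1)$ for $x_1,y_1\in B^n$, by Lemma~\ref{lem:present}(c). Hence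
\begin{equation}\label{eq:act}
y_*\circ[v]=[(1_{B^n}\otimes v'\otimes1_{B^n})v]\qquad(v:B^m\to B^n\otimes B^l\otimes B^n).
\end{equation}
Relation \eqref{eq:slide} lets a diagram leave through the right block and come back through the left one. This is what happens when the two blocks are glued together, which turns the rectangle into an annulus.

\begin{definition}\label{def:annular}
The \emph{annular category} $\mathfrak A$ has objects $m\ge1$, a circle with $2m$ marked points and a base point different from them, and $0_+$, $0_-$, circles without marked points that carry a color. We write $0=0_+$, and give it a base point too. An annular diagram from $m$ to $l$ is a compact $1$-manifold properly embedded in an annulus with outer circle $m$ and inner circle $l$, whose boundary is the set of marked points, and whose complementary regions are colored alternately so that base points lie in $+$ regions and the circles $0_\pm$ have their color. The space $\mathfrak A(m,l)$ is spanned by isotopy classes of diagrams, the boundary being fixed, modulo deletion of an innermost contractible closed curve with factor $\lambda_\sigma$,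 where $\sigma$ is the exterior color. The product $xy\in\mathfrak A(m,r)$ of $x\in\mathfrak A(m,l)$ and $y\in\mathfrak A(l,r)$ is obtained by inserting $y$ in the hole of $x$.
\end{definition}

As for $\mathcal T$, the product is well defined and the \emph{reduced} diagrams, those without contractible closed curves, form a basis. Closed curves that go around the hole are called \emph{essential} and are not deleted. Note that products in $\mathfrak A$ are written from the outside to the inside.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!30] (2,0) .. controls (2,.8) and (.6,.8) .. (.6,2) -- (1.4,2) arc (180:360:.6) -- (3.4,2) arc (180:360:.6) -- (5.4,2) .. controls (5.4,.8) and (4,.8) .. (4,0) -- cycle;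
\draw (0,2) -- (0,0) -- (6,0) -- (6,2) (2,2) -- (4,2);
\draw[dashed,->] (0,2) -- (2,2);
\draw[dashed,->] (6,2) -- (4,2);
\draw[very thick] (2,0) .. controls (2,.8) and (.6,.8) .. (.6,2) (4,0) .. controls (4,.8) and (5.4,.8) .. (5.4,2) (1.4,2) arc (180:360:.6) (3.4,2) arc (180:360:.6);
\foreach \x/\y in {.6/1,1.4/2,2.6/3,3.4/4,4.6/5,5.4/6} \node[above] at (\x,2) {\small $\y$};
\node at (3,-.9) {$w$};
\node at (9.5,-.9) {$\nu$};
\begin{scope}[shift={(9.5,1.1)},scale=1.3]
\fill[gray!30] (210:1.2) -- (210:.9) arc (210:-30:.9) -- (-30:1.2) arc (-30:-150:1.2);
\fill[white] (210:.6) arc (210:-30:.6) -- (-30:.35) arc (-30:-150:.35) -- cycle;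
\draw (0,0) circle (1.2) (0,0) circle (.35);
\draw[very thick] (210:1.2) -- (210:.9) arc (210:-30:.9) -- (-30:1.2) (210:.35) -- (210:.6) arc (210:-30:.6) -- (-30:.35);
\draw[dashed] (90:1.2) -- (90:.35);
\fill (90:1.2) circle (.04) (90:.35) circle (.04);
\end{scope}
\end{tikzpicture}
\caption{Left: the planar diagram $w:B\to B\otimes B\otimes B$. Gluing the two dashed segments along the arrows identifies the points $1\sim6$ and $2\sim5$. Right: the resulting annular diagram $\nu$; the dashed segment is the cut $\gamma$, and its ends are the base points. Regions colored $-$ are shaded.}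
\label{fig:cut}
\end{figure}

\begin{proposition}\label{prop:annular}
For $m,l,r\ge0$ there are isomorphisms $\Psi:\operatorname{Ann}(m,l)\to\mathfrak A(m,l)$ such that $\Psi(y_*\circ x)=\Psi(x)\Psi(y)$ for $x\in\operatorname{Ann}(m,l)$ and $y\in\operatorname{Ann}(l,r)$.
\end{proposition}

\begin{proof}
\emph{Gluing.} Draw $v:B^m\to B^n\otimes B^l\otimes B^n$ in $[0,3]\times[0,1]$ with vertical ends, the three blocks on the three thirds of the top edge, the outer blocks symmetric under $s\mapsto3-s$. Identify $(s,1)$ with $(3-s,1)$ for $0\le s\le1$. The result is an annulus. Its outer circle consists of the left, bottom and right edges, with base point $(0,1)\sim(3,1)$; its inner circle is the middle third, with base point $(1,1)\sim(2,1)$; both base points lie in $+$ regions because the blocks have evenly many points. The image of the left third is a cut $\gamma$ joining the base points (Figure~\ref{fig:cut}). Isotopies and deletions of loops in the rectangle give isotopies and deletions of contractible curves in the annulus. Near $\gamma$ the gluing is realized by the rotation by $\pi$ about $(\frac32,1)$, which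 carries a copy of $h$ placed under the right third to a copy of $h^\vee$ placed over the left third. So the two sides of \eqref{eq:slide} give the same picture, with $h$ on one or the other side of $\gamma$ inside a collar of $\gamma$, and they are isotopic. This defines $\Psi$.

\emph{Cutting.} Let $D$ be an annular diagram transverse to $\gamma$. The ends of $\gamma$ lie in $+$ regions, so $|D\cap\gamma|=2n$ is even, and cutting along $\gamma$ gives $v(D):B^m\to B^n\otimes B^l\otimes B^n$. We show that $[v(D)]$ depends only on the isotopy class of $D$. A generic isotopy $D_t$ between transverse diagrams is transverse to $\gamma$ except at finitely many times, at each of which there is one nondegenerate tangency. Between these times $v(D_t)$ is constant. At such a time, up to reversing $t$, the tip of an arc is pushed through $\gamma$, and two adjacent intersection points appear.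
\begin{itemize}
\item If the tip emerges under the right third, the new diagram is $(1\otimes1\otimes h)\xi$ with $h:B^n\to B^{n+1}$ a cup and $\xi:B^m\to B^{n+1}\otimes B^l\otimes B^n$, and the old one is $(h^\vee\otimes1\otimes1)\xi$.
\item If it emerges under the left third, the new diagram is $(h^\vee\otimes1\otimes1)\xi$ with $h:B^{n+1}\to B^n$ a cap and $\xi:B^m\to B^n\otimes B^l\otimes B^{n+1}$, and the old one is $(1\otimes1\otimes h)\xi$.
\end{itemize}
In both cases the classes agree by \eqref{eq:slide}. An innermost contractible curve bounds a disc that meets $D$ nowhere else; shrink it inside this disc until it misses $\gamma$. It is then a loop in the rectangle with the same exterior color, and it is deleted with the same factor in $\mathcal D$. So $D\mapsto[v(D)]$ defines $\Phi:\mathfrak A(m,l)\to\operatorname{Ann}(m,l)$. Cutting a glued diagram returns it, and gluing a cut diagram returns it, so $\Phi=\Psi^{-1}$.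

\emph{Products.} In the picture of $(1\otimes v'\otimes1)v$ the rectangle of $v'$ stands on the middle third of the rectangle of $v$. After gluing, its left, bottom and right edges form a circle that divides the annulus into the annulus of $v'$, inside, and the annulus of $v$, outside, with matching base points. By \eqref{eq:act} this is the claim.
\end{proof}

From now on we identify $\mathfrak A(m,l)$ with $\operatorname{Hom}^A(B^m,L(B^l))$; the morphism $y_*$ acts by $x\mapsto xy$.

\section{Bases of annular diagrams}\label{sec:bases}

We need the spaces with inner circle $0_\pm$ or $1$. For $m\ge0$ and $\sigma\in\{+,-\}$ put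
\[
S_\sigma(m)=\mathfrak A(m,0_\sigma),\qquad S(m)=S_+(m)\oplus S_-(m),\qquad T(m)=\mathfrak A(m,1).
\]
Thus $S_+(m)=\operatorname{Hom}^A(B^m,L(k))$ and $T(m)=\operatorname{Hom}^A(B^m,L(B))$, while $S_-(m)$ has no such meaning yet, since $0_-$ does not come from an object of $\mathcal D$.

Let $\mathfrak d(m)$ be the set of non-crossing pairings of the $2m$ marked points of the circle $m$, drawn as arcs in a disc; it is a basis of $\operatorname{Hom}_{\mathcal D}(B^m,\mathbf1)=\operatorname{Hom}^A(B^m,k)$. The set $\mathfrak d(0)$ has one element, the empty diagram, with one region, colored $+$. An arc $\alpha$ of $d\in\mathfrak d(m)$ lies between a $+$ region $\alpha^+$ and a $-$ region $\alpha^-$. The \emph{dual graph} of $d$, with the regions as vertices and the arcs as edges, is connected, and it is a tree because every arc separates the disc.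

We use two facts from surface topology. A diffeomorphism between the boundaries of two discs, or of two annuli if it respects orientations, extends to the surfaces. A diffeomorphism of the annulus that fixes the boundary pointwise is isotopic, with the boundary fixed, to a power of the Dehn twist, and the twist may be performed near any concentric circle.

\begin{lemma}\label{lem:S}
$S_\sigma(m)$ has a basis of diagrams $(d,r,j)$, where $d\in\mathfrak d(m)$, the hole lies in the region $r$ of $d$ and is surrounded by $j\ge0$ essential curves, and $r$ has color $(-1)^j\sigma$. So $S(m)$ has as basis all triples $(d,r,j)$, and $z:(d,r,j)\mapsto(d,r,j+1)$ is an injective linear map that exchanges $S_+(m)$ and $S_-(m)$.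
\end{lemma}

\begin{proof}
A reduced diagram consists of arcs with ends on the outer circle and of $j$ essential curves; filling the hole gives $d$ and $r$. These data are isotopy invariants, and all triples with the right color occur. The complement of the diagram consists of discs, one for each region other than $r$, and of $j+1$ annuli. Given two diagrams with the same data, map each component of the first to the corresponding component of the second and extend over the discs and annuli. The resulting diffeomorphism fixes the boundary, so it is isotopic to a power of the Dehn twist supported near the inner circle, away from the first diagram. Hence the diagrams are isotopic.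
\end{proof}

Three kinds of diagrams generate all we need (Figure~\ref{fig:gen}). The \emph{outer arc} $\omega_\sigma\in\mathfrak A(1,0_\sigma)$ has one arc and no closed curve: it is $(d,\alpha^\sigma,0)$ for the unique $d=\{\alpha\}\in\mathfrak d(1)$. The \emph{inner arc} $\iota_\sigma\in\mathfrak A(0_\sigma,1)$ has one arc, joining the two inner points, and no closed curve; the arc and the inner interval of color $-\sigma$ bound a disc. It is unique by Lemma~\ref{lem:S} with the two circles exchanged. Finally $\tau\in\mathfrak A(1,1)$ is the image of the identity diagram under the Dehn twist; it is invertible.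

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\fill[gray!30] (210:1.2) -- (210:.8) arc (210:330:.8) -- (330:1.2) arc (330:210:1.2);
\draw[very thick] (210:1.2) -- (210:.8) arc (210:330:.8) -- (330:1.2);
\fill (90:1.2) circle (.05);
\end{scope}
\begin{scope}[shift={(3,0)}]
\fill[gray!30] (210:1.2) -- (210:.8) arc (210:-30:.8) -- (-30:1.2) arc (-30:-150:1.2);
\fill[white] (0,0) circle (.35);
\draw[very thick] (210:1.2) -- (210:.8) arc (210:-30:.8) -- (-30:1.2);
\fill (90:1.2) circle (.05);
\end{scope}
\begin{scope}[shift={(6,0)}]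
\fill[gray!30] (210:.35) -- (210:.75) arc (210:330:.75) -- (330:.35) arc (330:210:.35);
\draw[very thick] (210:.35) -- (210:.75) arc (210:330:.75) -- (330:.35);
\fill (90:.35) circle (.05);
\end{scope}
\begin{scope}[shift={(9,0)}]
\fill[gray!30] (0,0) circle (1.2);
\fill[white] (210:.75) arc (210:-30:.75) -- (-30:.35) arc (-30:-150:.35) -- cycle;
\draw[very thick] (210:.35) -- (210:.75) arc (210:-30:.75) -- (-30:.35);
\fill (90:.35) circle (.05);
\end{scope}
\foreach \x/\y in {0/\omega_+,3/\omega_-,6/\iota_+,9/\iota_-} {\draw (\x,0) circle (1.2) (\x,0) circle (.35); \node at (\x,-1.6) {$\y$};}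
\end{tikzpicture}
\caption{The outer arcs $\omega_\pm\in\mathfrak A(1,0_\pm)$ and the inner arcs $\iota_\pm\in\mathfrak A(0_\pm,1)$. The subscript is the color of the circle without marked points. Regions colored $-$ are shaded; dots are base points.}
\label{fig:gen}
\end{figure}

\begin{lemma}\label{lem:T}
$T(m)=W(m)\oplus S_+(m)\iota_+\oplus S_-(m)\iota_-$, where $f\mapsto f\iota_\sigma$ is injective on $S_\sigma(m)$ and $W(m)$ is a free right $k[\tau^{\pm1}]$-module with a basis $x_{d,\alpha}$ indexed by $d\in\mathfrak d(m)$ and the arcs $\alpha$ of $d$. The diagram $x_{d,\alpha}$ has two strands reaching the inner circle, and joining them by a chord in the hole gives $d$, these strands forming $\alpha$. We have $W(0)=0$, and $W(1)=k[\tau^{\pm1}]$ with $x_{d,\alpha}=1$.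
\end{lemma}

\begin{proof}
We sort the reduced diagrams into two types.

\emph{The inner points are joined by an arc $\beta$.} In the plane, $\beta$ and the inner circle form a theta graph with three complementary regions: the hole, the region containing the outer circle, and a disc bounded by $\beta$ and one inner interval. The disc meets no other component, which would be a contractible curve. Let $-\sigma$ be its color. A circle closely surrounding the hole and this disc divides the diagram as $f\iota_\sigma$, with $f$ a basis element $(d,r,j)$ of $S_\sigma(m)$. The data $\sigma$ and $(d,r,j)$ are isotopy invariants of $f\iota_\sigma$: delete $\beta$ and add the disc to the hole.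

\emph{Both inner points are joined to outer points.} Then there is no closed curve, and closing with a chord gives a pair $(d,\alpha)$. All complementary regions are discs. The colors of the inner intervals determine which inner point is joined to which end of $\alpha$, so $(d,\alpha)$ determines how the discs are glued. Fix one such diagram $x_{d,\alpha}$. As in Lemma~\ref{lem:S}, any other one is its image under a power of the Dehn twist near the inner circle, that is, $x_{d,\alpha}\tau^i$. These diagrams are pairwise non-isotopic, because the homotopy classes with fixed ends of paths between two points of the annulus form a $\mathbb Z$-torsor, on which the twist acts by a generator when the points are on different boundary circles.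
\end{proof}

\begin{lemma}\label{lem:rules}
For $f\in S_\sigma(m)$, $f'\in S_\sigma(1)$ and $i\in\mathbb Z$,
\[
\iota_\sigma\tau=\iota_\sigma,\qquad\tau f'=f',\qquad x_{d,\alpha}\tau^i\omega_\sigma=(d,\alpha^\sigma,0),\qquad f\iota_\sigma\omega_\sigma=\lambda_\sigma f,\qquad f\iota_\sigma\omega_{-\sigma}=zf .
\]
\end{lemma}

\begin{proof}
The diagrams $\iota_\sigma\tau$ and $\tau f'$ are images of $\iota_\sigma$ and $f'$ under the Dehn twist, which may be performed near the circle without marked points, where there is no diagram. In particular $\tau\omega_\sigma=\omega_\sigma$, so we may take $i=0$ in the third rule; inserting $\omega_\sigma$ closes the two strands to the arc $\alpha$ and leaves the hole on its side of color $\sigma$. In $\iota_\sigma\omega_\sigma$ each of the two arcs bounds a disc with the middle interval of color $-\sigma$; the two discs together are bounded by a contractible curve with exterior color $\sigma$. In $\iota_\sigma\omega_{-\sigma}$ the arc of $\omega_{-\sigma}$ has the hole on the side of the middle interval of color $-\sigma$, so the curve formed by the two arcs encloses the hole.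
\end{proof}

We can now recognize $N$ and $Q$.

\begin{lemma}\label{lem:Q}
$N=\nu_*$ with $\nu=\omega_-\iota_-\in\mathfrak A(1,1)$. Moreover $\operatorname{Hom}^A(B^m,Q)=S_-(m)\iota_-\simeq S_-(m)$, and for $x\in T(m)$ we have $x\nu=0$ if and only if $x\omega_-=0$.
\end{lemma}

\begin{proof}
By definition $N=[w]_*$. Glue $w$ as in Figure~\ref{fig:cut}. The identification $2\sim5$ produces an arc joining the inner points $3$ and $4$. The regions inside the two top arcs are colored $+$, contain the inner base point, and glue to a disc; so $\Psi[w]=f\iota_-$. The identification $1\sim6$ produces an arc joining the outer points, and there is no closed curve; so $f=\omega_-$, the only element $(d,r,0)$ of $S_-(1)$.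

By Lemma~\ref{lem:test}, $\operatorname{Hom}^A(B^m,Q)=T(m)\nu=(T(m)\omega_-)\iota_-$, and $T(m)\omega_-=S_-(m)$. Indeed, let $(d,r,j)\in S_-(m)$. If $j=0$, then $r$ is colored $-$, so it is not the base region and $r=\alpha^-$ for some arc $\alpha$, and $(d,r,0)=x_{d,\alpha}\omega_-$. If $j\ge1$, then $(d,r,j)=(d,r,j-1)\iota_+\omega_-$. The last claims follow from the injectivity of $g\mapsto g\iota_-$.
\end{proof}

So $Q$ plays the role of a free module on the missing object $0_-$. The identity $NP_rN=g_r^{-1}N$ is now visible: in $\nu\nu=\omega_-(\iota_-\omega_-)\iota_-$ the middle loop has value $\lambda_-=\sum_rg_r^{-1}$, and the three identities are the three terms of this sum.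

\section{The Gerstenhaber--Schack dimension of $A$ is infinite}\label{sec:infinite}

\begin{proposition}\label{prop:Qnot}
$Q$ is not projective in $\mathcal{YD}$.
\end{proposition}

\begin{proof}
Otherwise the surjection $N:L(B)\to Q$ has a section $s$ in $\mathcal{YD}$, and $sN=\eta_*$ for some $\eta\in T(1)$. From $N(sN)=N$ we get $\eta\nu=\nu$. If $x\in T(1)$ and $x\nu=0$, then $N\circ x=0$, so $sN\circ x=0$, that is, $x\eta=0$.

Since $\tau\omega_-=\omega_-$, we have $(1-\tau)\nu=0$, hence $(1-\tau)\eta=0$. Write $\eta=a(\tau)+f\iota_++g\iota_-$ with $a(\tau)\in k[\tau^{\pm1}]$, $f\in S_+(1)$, $g\in S_-(1)$, by Lemma~\ref{lem:T}. As $\tau f=f$ and $\tau g=g$, we get $(1-\tau)a(\tau)=0$ in the domain $k[\tau^{\pm1}]$, so $a=0$. By Lemma~\ref{lem:rules},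
\[
\omega_-\iota_-=\nu=\eta\nu=(f\iota_++g\iota_-)\omega_-\iota_-=(zf+\lambda_-g)\iota_- ,
\]
so $\omega_-=zf+\lambda_-g$. Now $\lambda_-=0$, and $\omega_-=zf$ is impossible: $\omega_-$ is a basis element with $j=0$, while $zf$ involves only basis elements with $j\ge1$.
\end{proof}

Apart from the computation of the numbers $t_n$ and the choice of $G$, this is the only place where $\lambda_-=0$ is used. For invertible $\lambda_-$ the last equation has the solution $f=0$, $g=\lambda_-^{-1}\omega_-$.

\begin{corollary}\label{cor:infinite}
$\operatorname{cd}_{\mathrm{GS}}(A)=\infty$.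
\end{corollary}

\begin{proof}
$Q$ is $A$-projective (Proposition~\ref{prop:Qproj}) but not projective in $\mathcal{YD}$. Apply Proposition~\ref{prop:lift}.
\end{proof}

\section{A resolution of the trivial module}\label{sec:resolution}

To bound $\operatorname{cd}(A)$ we resolve $k$ in $\mathcal{YD}$ by $A$-projective modules. The first step is the counit, which we describe by diagrams. Gluing a disc into the hole and deleting the closed curves with their factors defines $\operatorname{fill}:S(m)\to\operatorname{Hom}_{\mathcal D}(B^m,\mathbf1)$, with $\operatorname{fill}(d,r,0)=d$.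

The counit $\varepsilon:L(k)=A\to k$ is a morphism in $\mathcal{YD}$. By Lemma~\ref{lem:present}(a) it sends $[v]\in S_+(m)$, $v:B^m\to B^n\otimes B^n$, to $\mathrm{ev}_nv$. The nested arcs of $\mathrm{ev}_n$ join exactly the points that $\Psi$ glues, so $\varepsilon$ acts on $S_+(m)$ as $\operatorname{fill}$. To find its kernel we must relate $(d,r,0)$ and $(d,r',0)$, that is, move the hole across arcs. Crossing one arc changes the color of the hole. It is therefore natural to enlarge $S_+$ to $S=S_+\oplus S_-$, that is, to replace $L(k)$ by $L(k)\oplus Q$, and we need $\operatorname{fill}$ on $S_-(m)$ to come from a map $Q\to k$.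

Let $\tilde\phi:L(B)\to k$, $b\otimes c\mapsto\phi(b)\varepsilon(c)$, be the morphism extending $\phi$. On $T(m)$ it is $[v]\mapsto\mathrm{ev}_n(1\otimes\phi\otimes1)v$: it fills the hole with a disc containing a chord. Filling the hole of $\omega_+$ or $\omega_-$ gives this disc, so
\begin{equation}\label{eq:fill}
\tilde\phi\circ x=\operatorname{fill}(x\omega_+)=\operatorname{fill}(x\omega_-)\qquad(x\in T(m)).
\end{equation}
If $x\nu=0$, then $x\omega_-=0$ by Lemma~\ref{lem:Q}, so $\tilde\phi\circ x=0$. By Lemma~\ref{lem:test}, $\tilde\phi$ vanishes on $\ker N$, and there is a morphism $\zeta:Q\to k$ in $\mathcal{YD}$ with $\zeta N=\tilde\phi$. If $g=x\omega_-\in S_-(m)$, then $\zeta\circ(g\iota_-)=\zeta N\circ x=\operatorname{fill}(g)$.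

\begin{proposition}\label{prop:res}
There is an exact sequence in $\mathcal{YD}$
\[
0\to L(k)\oplus Q\xrightarrow{\partial_3}L(B)\xrightarrow{\partial_2}L(B)\xrightarrow{\partial_1}L(k)\oplus Q\xrightarrow{\partial_0}k\to0,
\]
where $\partial_3$ is $(\iota_+)_*$ on $L(k)$ and the inclusion on $Q$, $\partial_2=(1-\tau)_*$, $\partial_1=((\omega_+)_*,-N)$ and $\partial_0=(\varepsilon,\zeta)$.
\end{proposition}

Apply $\operatorname{Hom}^A(B^m,-)$ and identify $\operatorname{Hom}^A(B^m,Q)$ with $S_-(m)$ through $\iota_-$. The sequence becomes
\begin{equation}\label{eq:complex}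
0\to S(m)\xrightarrow{\partial_3}T(m)\xrightarrow{\partial_2}T(m)\xrightarrow{\partial_1}S(m)\xrightarrow{\operatorname{fill}}\operatorname{Hom}_{\mathcal D}(B^m,\mathbf1)\to0,
\end{equation}
with $\partial_3(f+g)=f\iota_++g\iota_-$ for $f\in S_+(m)$ and $g\in S_-(m)$, $\partial_2(x)=x(1-\tau)$ and $\partial_1(x)=x\omega_+-x\omega_-$. By Lemma~\ref{lem:rules},
\begin{equation}\label{eq:d1}
\partial_1(x_{d,\alpha}\tau^i)=(d,\alpha^+,0)-(d,\alpha^-,0),\quad\partial_1(f\iota_+)=(\lambda_+-z)f,\quad\partial_1(g\iota_-)=(z-\lambda_-)g .
\end{equation}

\begin{example}\label{ex:small}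
For $m=0$, $S(0)$ has basis $z^j$, the diagram with $j$ essential curves, and $W(0)=0$. The map $\partial_3$ is bijective, $\partial_2=0$, and $\partial_1\partial_3$ sends $z^j$ to $z^j-z^{j+1}$ for $j$ even and to $z^{j+1}$ for $j$ odd. It is injective, and its cokernel is spanned by $z^0$, which $\operatorname{fill}$ sends to $1$. For $m=1$, $S(1)$ has basis $z^j\omega_+,z^j\omega_-$, and $T(1)=k[\tau^{\pm1}]\oplus\partial_3S(1)$. The map $\partial_2$ kills $\partial_3S(1)$ and is multiplication by $1-\tau$ on $k[\tau^{\pm1}]$, with cokernel $k$ there. The map $\partial_1$ removes essential curves as before and sends every $\tau^i$ to $\omega_+-\omega_-$, so its cokernel is spanned by $\omega_+\equiv\omega_-$, which $\operatorname{fill}$ sends to $\phi$. In general the single edge from $\omega_-$ to $\omega_+$ is replaced by the dual tree of $d$.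
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:res}]
By Lemma~\ref{lem:test} it suffices to show that \eqref{eq:complex} is exact for all $m\ge0$.

\emph{At the first $S(m)$ and the first $T(m)$.} By Lemma~\ref{lem:T}, $\partial_3$ is injective with image $S_+(m)\iota_+\oplus S_-(m)\iota_-$. As $\iota_\sigma\tau=\iota_\sigma$, the map $\partial_2$ kills this image, and it is injective on the free $k[\tau^{\pm1}]$-module $W(m)$. So $\ker\partial_2=\operatorname{Im}\partial_3$ and $\operatorname{Im}\partial_2=W(m)(1-\tau)$.

\emph{At the second $T(m)$.} We have $\partial_1\partial_2=0$ since $\tau\omega_\sigma=\omega_\sigma$. Let $x=\sum_{d,\alpha}x_{d,\alpha}\,a_{d,\alpha}(\tau)+f\iota_++g\iota_-$ be in $\ker\partial_1$. By \eqref{eq:d1},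
\[
0=\sum_{d,\alpha}a_{d,\alpha}(1)\big[(d,\alpha^+,0)-(d,\alpha^-,0)\big]+(\lambda_+-z)f+(z-\lambda_-)g .
\]
If $(f,g)\ne0$, let $J$ be the largest $j$ occurring in $f$ or $g$, and $f_J,g_J$ the corresponding components. The component of the right side with $j=J+1$ is $zg_J-zf_J$, where $zg_J\in S_+(m)$ and $zf_J\in S_-(m)$ are not both zero; this is a contradiction. So $f=g=0$. For each $d$ the remaining sum is the boundary of the $1$-chain $\sum_\alpha a_{d,\alpha}(1)\alpha$ of the dual graph of $d$. A tree has no nonzero $1$-cycles, so all $a_{d,\alpha}(1)$ vanish, all $a_{d,\alpha}$ are divisible by $1-\tau$, and $x\in\operatorname{Im}\partial_2$.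

\emph{At the last two terms.} We have $\operatorname{fill}\circ\partial_1=0$ by \eqref{eq:fill}, and $\operatorname{fill}$ is onto since $\operatorname{fill}(d,r,0)=d$. Modulo $\operatorname{Im}\partial_1$, \eqref{eq:d1} makes $(d,r,j)$ a multiple of $(d,r,j-1)$ for $j\ge1$, and $(d,r,0)\equiv(d,r',0)$ because the dual graph is connected. So $\operatorname{coker}\partial_1$ has dimension at most $|\mathfrak d(m)|$ and maps onto a space of dimension $|\mathfrak d(m)|<\infty$. This map is bijective.
\end{proof}

\section{The Hochschild dimension of $A$ is three}\label{sec:three}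

By Proposition~\ref{prop:Qproj}, the sequence of Proposition~\ref{prop:res} is a resolution of the $A$-module $k$ of length $3$ by finitely generated projective modules, so $\operatorname{cd}(A)\le3$. For the lower bound we look for a one-dimensional module $k_\chi$, given by an algebra map $\chi:A\to k$, for which
\[
\operatorname{Ext}^3_A(k,k_\chi)=\operatorname{coker}\big(\partial_3^*:\operatorname{Hom}_A(L(B),k_\chi)\to\operatorname{Hom}_A(L(k)\oplus Q,k_\chi)\big)
\]
is nonzero. Let $\Theta=\operatorname{diag}(\theta_1,\theta_2,\theta_3)$ be invertible. Let it act on $V$ by $e_i\mapsto\theta_ie_i$, on $V^*$ by $e^i\mapsto\theta_i^{-1}e^i$, and on $F([n])$ by the tensor product $\Theta_{[n]}$. The four maps in \eqref{eq:F} pair $e_i$ with $e^i$, so they commute with this action, and so does every morphism of $\mathcal T$, being a combination of composites of caps and cups. Therefore $\chi[f,x]=f(\Theta_{[2n]}x)$ for $x\in B^n$ respects the relations of the coend over $\mathcal D$ and is multiplicative: it is an algebra map, with $\chi(u_{st,pq})=\delta_{sp}\delta_{tq}\,\theta_p/\theta_q$.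

The $A$-linear maps $L(B)\to k_\chi$ are the maps $\tilde\psi(b\otimes c)=\psi(b)\chi(c)$ with $\psi\in B^*$. By \eqref{eq:N} and $\chi(u_{ip,jq})=\delta_{ij}\delta_{pq}\theta_i/\theta_p$,
\[
\tilde\psi N(e_{pq}\otimes1)=\delta_{pq}\,\frac{g_p}{\theta_p}\sum_i\frac{\theta_i}{g_i^2}\,\psi(e_{ii}).
\]
On the other summand, $\iota_+$ is the class of $\mathrm{cup}_1:\mathbf1\to B^0\otimes B\otimes B^0$, because the arc of this diagram encloses a $-$ region and the outer color is $+$. So $\partial_3(c)=1_B\otimes c$ for $c\in L(k)$, and $\tilde\psi\partial_3(c)=\psi(1_B)\chi(c)$. The image of $\partial_3^*$ is smallest when both restrictions depend on the same scalar $\psi(1_B)=\sum_i\psi(e_{ii})$, and this dictates $\Theta=G^2$.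

\begin{proposition}\label{prop:three}
For $\Theta=G^2$ we have $\operatorname{Ext}^3_A(k,k_\chi)\ne0$. Hence $\operatorname{cd}(A)=3$.
\end{proposition}

\begin{proof}
With $\theta_i=g_i^2$ we get $\tilde\psi N(e_{pq}\otimes1)=\delta_{pq}\,g_p^{-1}\psi(1_B)$. The elements $N(e_{pq}\otimes1)$ generate the module $Q$, so $\tilde\psi\partial_3$ depends linearly on the scalar $\psi(1_B)$ alone, and $\dim\operatorname{Im}\partial_3^*\le1$. On the other hand $\operatorname{Hom}_A(L(k),k_\chi)=k$, and $\operatorname{Hom}_A(Q,k_\chi)\ne0$ because it contains the restriction of $\tilde\psi$ for $\psi(1_B)=1$. The target of $\partial_3^*$ has dimension at least $2$.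
\end{proof}

Corollary~\ref{cor:infinite} and Proposition~\ref{prop:three} prove the first statement of Theorem~\ref{thm:counter}.

\section{All dimensions $n\ge3$}\label{sec:all}

To raise $\operatorname{cd}$ by $r$ we tensor with the group algebra of $\mathbb Z^r$, and check that the obstruction $Q$ survives.

\begin{proof}[End of the proof of Theorem~\ref{thm:counter}]
Let $r\ge1$, $\Gamma=\mathbb Z^r$, $C=k\Gamma=k[s_1^{\pm1},\dots,s_r^{\pm1}]$ and $A'=A\otimes C$. As a coalgebra $A'=\bigoplus_{c\in\Gamma}A\otimes c$ is a direct sum of copies of $A$, so $A'$ is cosemisimple.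

Let $P$ be the resolution of Proposition~\ref{prop:res} and $K$ the Koszul resolution of $k$ over $C$ on the regular sequence $s_1-1,\dots,s_r-1$. Then $P\otimes K$ is a projective resolution of $k$ over $A'$ of length $3+r$. Both resolutions consist of finitely generated projectives, so $\operatorname{Hom}_{A'}(P\otimes K,k_\chi\otimes k)=\operatorname{Hom}_A(P,k_\chi)\otimes\operatorname{Hom}_C(K,k)$. The differential of $\operatorname{Hom}_C(K,k)$ is zero, so $\operatorname{Ext}^r_C(k,k)=k$, and the K\"unneth formula shows that $\operatorname{Ext}^{3+r}_{A'}(k,k_\chi\otimes k)$ contains $\operatorname{Ext}^3_A(k,k_\chi)\otimes\operatorname{Ext}^r_C(k,k)\ne0$. Thus $\operatorname{cd}(A')=3+r$.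

Let $Q'=Q\otimes C$, with action $(q\otimes c)(a\otimes c')=qa\otimes cc'$ and coaction $q\otimes c\mapsto(q_0\otimes c)\otimes(q_1\otimes1)$. For $c,c'\in\Gamma$ the right side of \eqref{eq:YD} is $(q_0a_2\otimes cc')\otimes(S(a_1)q_1a_3\otimes c'^{-1}c')$, which is the coaction of $qa\otimes cc'$; so $Q'\in\mathcal{YD}(A')$. It is $A'$-projective, being a direct summand of $A^9\otimes C$ by Proposition~\ref{prop:Qproj}.

Restricting the action to $A\otimes1$ and pushing the coaction along the Hopf algebra map $1\otimes\varepsilon:A'\to A$ defines a functor $U:\mathcal{YD}(A')\to\mathcal{YD}(A)$ that commutes with direct sums. For an $A'$-comodule $W$ write $\bar W$ for the $A$-comodule with coaction $w\mapsto w_0\otimes\bar w_1$, $\bar w_1=(1\otimes\varepsilon)(w_1)$. In $U(L_{A'}(W))$ the coaction is $w\otimes a\otimes c\mapsto w_0\otimes a_2\otimes c\otimes S(a_1)\bar w_1a_3$ for $c\in\Gamma$, so $U(L_{A'}(W))=\bigoplus_{c\in\Gamma}L_A(\bar W)\otimes c$, and $U$ preserves projectives. Also $U(Q')=\bigoplus_{c\in\Gamma}Q\otimes c$ has $Q$ as a direct summand. By Proposition~\ref{prop:Qnot}, $Q'$ is not projective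 in $\mathcal{YD}(A')$, and Proposition~\ref{prop:lift} gives $\operatorname{cd}_{\mathrm{GS}}(A')=\infty$. Taking $r=n-3$ completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bichon}
Julien Bichon, \emph{Gerstenhaber-Schack and Hochschild cohomologies of Hopf algebras}, arXiv:1411.1942 (2014).

\bibitem{Schauenburg}
Schauenburg, \emph{Hopf modules and Yetter--Drinfel'd modules}, J. Algebra (1994).

\bibitem{Taillefer}
Taillefer, \emph{Injective Hopf bimodules, cohomologies of infinite dimensional Hopf algebras and graded-commutativity of the Yoneda product}, J. Algebra (2004).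

\end{thebibliography}
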